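# Torsion-free vertex groups in splittings of one-relator groups with torsion

## 1. A module on which the relator acts as a root of unity

Let $X$ be a set, $F=F(X)$ the free group on $X$, $R\in F$ a non-trivial element that is not a proper power, and $n>1$. The group
$$G=\langle X;R^n\rangle$$
is a one-relator group with torsion: by Karrass–Magnus–Solitar, $R$ has order exactly $n$ in $G$. The following notation is fixed for the whole lecture:
$$C=\langle R\rangle\le G,\quad S=\langle\langle R\rangle\rangle_F,\quad Q=F/S=\langle X;R\rangle,\quad N=\langle\langle R\rangle\rangle_G .$$
So $C$ is cyclic of order $n$, $N$ is the image of $S$ in $G$, and $G/N=Q$. For $g\in G$ we write $\bar g$ for its image in $Q$.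

We first build a complex vector space on which $G$ acts so that $R$, and every conjugate of $R$, is multiplication by $\zeta=e^{2\pi i/n}$. Two cited theorems are needed.

* **(CL)** Cohen–Lyndon (Trans. AMS 108, 1963): there is a set $U$ of coset representatives of $S\,C_F(R)$ in $F$ such that $\{uRu^{-1}:u\in U\}$ is a free basis of $S$. Since $R$ is not a proper power, $C_F(R)=\langle R\rangle\le S$, so $U$ is simply a transversal of $S$ in $F$.
* **(KMS)** Karrass–Magnus–Solitar: $Q$ is torsion-free.

**Lemma 1.** The group $S/[F,S]$ is infinite cyclic, generated by the class of $R$.

*Proof.* By (CL), $S_{ab}=S/[S,S]$ is free abelian on the classes of the elements $uRu^{-1}$, $u\in U$. The group $F$ acts on it by conjugation. Given $f\in F$ and $u\in U$, write $fu=su'$ with $s\in S$, $u'\in U$. Then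
$$f(uRu^{-1})f^{-1}=s(u'Ru'^{-1})s^{-1}\equiv u'Ru'^{-1}\pmod{[S,S]},$$
so $F$ permutes the basis. The permutation is transitive: for $u,u'\in U$ take $f=u'u^{-1}$. Now $S/[F,S]$ is the group of coinvariants of $S_{ab}$, that is, $S_{ab}$ with every element identified with its conjugates. For a transitive permutation module this is $\mathbb Z$, generated by the class of any basis element. All the $uRu^{-1}$ have the class of $R$ modulo $[F,S]$. $\square$

**The algebra $B$.** Put $E=F/[F,S]$ and let $r\in E$ be the image of $R$. By Lemma 1, $\langle r\rangle=S/[F,S]\cong\mathbb Z$; it is central in $E$, and $E/\langle r\rangle=Q$. As $r$ is central, $(r-\zeta)\mathbb CE$ is a two-sided ideal, and we define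
$$B=\mathbb CE/(r-\zeta)\mathbb CE .$$
Choose a lift $\tilde q\in E$ of each $q\in Q$. Every element of $E$ is uniquely $r^k\tilde q$, so $\mathbb CE$ is a free $\mathbb C[r^{\pm1}]$-module on $\{\tilde q:q\in Q\}$. Setting $r=\zeta$, we see that the images of the $\tilde q$ form a $\mathbb C$-basis of $B$. We denote these images again by $\tilde q$.

The map $F\to E\to B^\times$ sends $R$ to $\zeta$, hence $R^n$ to $\zeta^n=1$. So it induces a homomorphism $G\to B^\times$, and $B$ becomes a left $\mathbb CG$-module.

**Example.** Let $X=\{x,y\}$ and $R=[x,y]=xyx^{-1}y^{-1}$. Then $S=[F,F]$, $Q=\mathbb Z^2$, and $E=F/[F,[F,F]]$ is the integral Heisenberg group, with $r$ generating its center. In $B$ the relation $[x,y]=\zeta$ reads $xy=\zeta yx$, and $B$ has basis $x^iy^j$ ($i,j\in\mathbb Z$). For $n=2$ we get two invertible generators with $xy=-yx$. As a module over $\mathbb C[x^{\pm1}]$, $B$ is free on the $y^j$: the cyclic group $\langle x\rangle$ does not notice the twist.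

**Lemma 2.**
(i) Every conjugate of $R$ in $G$ acts on $B$ as the scalar $\zeta$. Hence every element of $N$ acts on $B$ as a scalar.
(ii) If $K\le G$ satisfies $K\cap N=1$, then $B$ is a free $\mathbb CK$-module, with basis $\{\tilde q\}$ where $q$ runs over representatives of $\bar K\backslash Q$.
(iii) If $g\in G$ and $\bar g\ne1$, then $\langle g\rangle$ is infinite cyclic, $\langle g\rangle\cap N=1$, and $B$ is a free $\mathbb C[\langle g\rangle]$-module.

*Proof.* (i) A conjugate of $R$ has image $r$ in $E$, because $r$ is central, and $r$ is $\zeta$ in $B$. The conjugates of $R$ generate $N$.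

(ii) Let $g\in G$ and let $\epsilon\in E$ be the image of some lift of $g$ to $F$. Then $\epsilon\tilde q$ is a lift of $\bar gq$, so $\epsilon\tilde q=r^k\,\widetilde{\bar gq}$ for some $k$, and in $B$
$$g\,\tilde q=\zeta^k\,\widetilde{\bar gq}. \tag{1}$$
So $G$ permutes the lines $\mathbb C\tilde q$ as it permutes $Q$ by left multiplication. If $K\cap N=1$, then $K\to Q$ is injective, and $K$ acts freely on $Q$. Let $\{q_i\}$ represent the orbits. By (1), the vectors $k\tilde q_i$ ($k\in K$) are non-zero multiples of the basis vectors $\tilde q$, each $q\in Q$ being hit exactly once. So they form a $\mathbb C$-basis of $B$, which says that $B$ is $\mathbb CK$-free on the $\tilde q_i$.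

(iii) By (KMS), $\bar g$ has infinite order; so $g$ has infinite order and $\langle g\rangle\cap N=1$. Apply (ii). $\square$

**What this module is for.** For a group $K$ and a $\mathbb CK$-module $M$ put $H^k(K;M)=\mathrm{Ext}^k_{\mathbb CK}(\mathbb C,M)$. Recall

* **(L)** Lyndon (Ann. Math. 52, 1950): there is an exact sequence of $\mathbb ZG$-modules $0\to\mathbb Z[G/C]\to\mathbb Z[G]^{(X)}\to\mathbb Z[G]\to\mathbb Z\to0$.

Tensoring with $\mathbb C$ keeps it exact:
$$0\to P_2\to P_1\to P_0\to\mathbb C\to0,\qquad P_2=\mathbb C[G/C],\quad P_1=\mathbb C[G]^{(X)},\quad P_0=\mathbb CG. \tag{2}$$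
Since $n$ is invertible in $\mathbb C$, the element $\frac1n\sum_{i<n}R^i$ is an idempotent of $\mathbb CG$, and $P_2$ is isomorphic to the left ideal it generates. So $P_2$ is projective, and (2) is a projective resolution of length $2$.

**Lemma 3.** If $M$ is a $\mathbb CG$-module with $M^C=0$, then $H^2(G;M)=0$. In particular this holds if $R$ acts on $M$ as the scalar $\zeta$.

*Proof.* By (2), $H^2(G;M)$ is a quotient of $\mathrm{Hom}_{\mathbb CG}(\mathbb C[G/C],M)$. A homomorphism is determined by the image of the coset $C$, which may be any $C$-fixed vector, so this Hom group is $M^C=0$. If $R$ acts as $\zeta\ne1$, then $Rm=m$ gives $(\zeta-1)m=0$, so $m=0$. $\square$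

Thus the twist makes $H^2(G;-)$ vanish. We shall use this to prove that certain subgroups of $G$ have cohomological dimension at most one, and hence are free.

## 2. Cyclic splittings, the JSJ-decomposition, and what is to be proved

Tree actions are without inversions. A *splitting* of a group is a description of it as the fundamental group of a graph of groups, equivalently an action on a tree. Vertex groups and edge groups are the vertex and edge stabilizers; a subgroup is *elliptic* if it fixes a vertex. A finite subgroup is always elliptic. A two-ended group is the same as a virtually-$\mathbb Z$ group, and a torsion-free one is infinite cyclic.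

One-relator groups with torsion are hyperbolic, and a finitely generated one (with $|X|>1$) has no non-trivial free group as a free factor if and only if it is one-ended. For a one-ended hyperbolic group $H$, the *JSJ-decomposition* is the canonical one over two-ended subgroups, in the sense of Bowditch; equivalently, it is the Guirardel–Levitt tree of cylinders of the JSJ deformation space over two-ended subgroups. It is a finite graph of groups with these properties:

* (a) every edge group is virtually-$\mathbb Z$;
* (b) the Bass–Serre tree is invariant under $\mathrm{Aut}(H)$;
* (c) its edge groups are elliptic in every splitting of $H$ over a two-ended subgroup, and among decompositions with this property it is maximal: its vertex groups are elliptic in every such decomposition;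
* (d) the graph is bipartite, each edge joining an *elementary* vertex (whose group is a maximal two-ended subgroup) to a *non-elementary* vertex (whose group is not virtually cyclic);
* (e) each non-elementary vertex is of maximal hanging Fuchsian (orbifold) type or rigid, that is, admits no further splitting over a two-ended subgroup relative to its incident edge groups.

If $H$ is itself virtually a cocompact Fuchsian group, the decomposition is a single vertex with group $H$. For example, $\langle x,y;[x,y]^n\rangle$ is the orbifold group of a torus with one cone point of order $n$. The orbifold Euler characteristic is $-(1-\frac1n)<0$, so the group is cocompact Fuchsian, and its JSJ-decomposition is one vertex, with torsion.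

It is known that if $G$ has no non-trivial free group as a free factor, then precisely one non-elementary vertex group of the JSJ-decomposition of $G$ contains torsion, and the other non-elementary vertex groups are torsion-free hyperbolic. The question, whose source is Alan D. Logan, "The JSJ-decompositions of one-relator groups with torsion", arXiv:1412.5357 (2014), is whether every torsion-free vertex group is in fact *free*. It is. Only property (a) will be used; the proof uses neither hyperbolicity nor the result just quoted.

**Theorem A.** Let $G$ have no non-trivial free group as a free factor and $|X|>1$. Let $G$ act on a tree $T$, and let $h$ be a vertex with torsion-free stabilizer $H=G_h$ such that every edge incident to $h$ has infinite cyclic stabilizer. Then $H$ is free.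

**Corollary.** Let $G$ be a one-relator group with torsion (with $|X|>1$) which does not admit a non-trivial free group as a free factor. Then every torsion-free vertex group of the JSJ-decomposition of $G$ is free.

*Proof from Theorem A.* Let $G$ act on the Bass–Serre tree of the decomposition. An edge group incident to a torsion-free vertex group is a torsion-free two-ended group, hence infinite cyclic. So Theorem A applies. If the decomposition is a single vertex, its group is $G$, which has torsion, and there is nothing to prove. $\square$

**Theorem B.** Let $G=\langle X;R^n\rangle$, $n>1$, be *any* one-relator group with torsion ($X$ arbitrary, free factors allowed). Let $G$ act on a tree, and let $h$ be a vertex with torsion-free stabilizer $H$ all of whose incident edges have cyclic (possibly trivial) stabilizers. Then $H$ is free. Consequently: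

* in every splitting of $G$ with virtually cyclic edge groups, all torsion-free vertex groups are free;
* if $G=A*_{\mathbb Z}B$, then $A$ or $B$ is free.

**A first example.** Let $w\ne1$ be a reduced word in $a,b$, and $R=[w(a,b),y]$ in $F(a,b,y)$. This word is cyclically reduced and contains $y$ exactly once, so it is not a proper power. Then
$$\langle a,b,y;[w,y]^n\rangle=\langle x,y;[x,y]^n\rangle*_{x=w}F(a,b),$$
an amalgam over $\mathbb Z$, since $x$ has infinite order even in the abelianization $\mathbb Z^2$ of the left factor. The left vertex group has torsion; the other is free. What happens if we put a torsion-free non-free group in place of $F(a,b)$? With $\mathbb Z^2$, the new group cannot be a one-relator group with torsion, because hyperbolic groups contain no $\mathbb Z^2$. With a hyperbolic surface group this objection disappears, and hyperbolicity alone does not answer the question.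

## 3. How a vanishing $H^2$ makes a vertex group free

The first lemma arranges that every edge of the tree is one we control.

**Lemma 4.** Let $G$ act on a tree $T$ and let $h$ be a vertex with stabilizer $H$. There is a tree $T^*$ with a $G$-action and a vertex, again called $h$, with stabilizer $H$, such that every edge of $T^*$ joins a vertex of $Gh$ to a vertex outside $Gh$, and every edge stabilizer of $T^*$ is conjugate to the stabilizer of an edge of $T$ incident to $h$.

*Proof.* Subdivide every edge of $T$ at its midpoint; as there are no inversions, each half-edge has the stabilizer of the edge it came from. Now collapse every half-edge having no endpoint in $Gh$. The collapsed set is $G$-invariant and touches no vertex of $Gh$. So no vertex of $Gh$ is identified with anything else, and $h$ keeps its stabilizer. The surviving half-edges run from a vertex of $Gh$ to (the image of) a midpoint, which is not in $Gh$. $\square$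

The second lemma says which module to look for. It uses

* **(D)** Dunwoody (Proc. LMS 38, 1979): a torsion-free group with $cd_{\mathbb C}\le1$ is free.

**Lemma 5.** Let $G$ be countable and act on a tree $T^*$ all of whose edge stabilizers are infinite cyclic. Let $H$ be the stabilizer of a vertex, and suppose $H$ is torsion-free. If there is a $\mathbb CG$-module $M$ with
$$M^C=0\qquad\text{and}\qquad M|_H\cong(\mathbb CH)^{(\aleph_0)}, \tag{3}$$
then $H$ is free.

*Proof.* **Step 1: pass from $G$ to $H$.** The tree gives an exact sequence of $\mathbb CG$-modules $0\to\mathbb C[\mathrm{Edges}(T^*)]\to\mathbb C[\mathrm{Vert}(T^*)]\to\mathbb C\to0$ (orient the edges $G$-invariantly, which is possible without inversions). Apply $\mathrm{Ext}_{\mathbb CG}(-,M)$. The two permutation modules are direct sums of modules $\mathbb C[G/G_v]$ and $\mathbb C[G/G_e]$. Ext turns these sums into products, and Shapiro's lemma identifies the factors. We obtain the exact sequence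
$$H^2(G;M)\to\prod_vH^2(G_v;M)\to\prod_eH^2(G_e;M),$$
with $v,e$ running over orbit representatives. The left term is $0$ by Lemma 3. The right term is $0$ because $G_e\cong\mathbb Z$. So the middle term is $0$, and in particular $H^2(H;M)=0$, that is,
$$H^2\big(H;(\mathbb CH)^{(\aleph_0)}\big)=0. \tag{4}$$

**Step 2: make $H^2$ vanish with coefficients in $P_2$.** Restrict (2) to $H$. The modules $P_0,P_1$ are free over $\mathbb CH$, since $\mathbb CG$ is. As $H$ is torsion-free, $H\cap gCg^{-1}=1$ for all $g\in G$. So $H$ acts freely on $G/C$, and $P_2=\mathbb C[G/C]$ is a free $\mathbb CH$-module, of countable rank because $G$ is countable. Hence $P_2$ is a direct summand of $(\mathbb CH)^{(\aleph_0)}$. Since $H^2(H;-)$ respects finite direct sums, (4) gives $H^2(H;P_2)=0$.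

**Step 3: shorten the resolution.** As (2) has length $2$, $H^2(H;P_2)$ is the cokernel of $\mathrm{Hom}_{\mathbb CH}(P_1,P_2)\to\mathrm{Hom}_{\mathbb CH}(P_2,P_2)$, the map being composition with $P_2\to P_1$. It is zero, so $\mathrm{id}_{P_2}$ is a composite $P_2\to P_1\to P_2$. Thus $P_2\to P_1$ splits and $P_1/P_2$ is projective. Now $0\to P_1/P_2\to P_0\to\mathbb C\to0$ is a projective resolution, so $cd_{\mathbb C}H\le1$. By (D), $H$ is free. $\square$

## 4. The cases $H\le N$ and $H\cap N=1$, and the gap between them

**Lemma 6.** $N={*}_{u\in U}\,uCu^{-1}$. Consequently torsion-free subgroups of $N$ are free, and every finite subgroup of $G$ lies in $N$ and is conjugate in $G$ into $C$.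

*Proof.* Any $f\in F$ is $f=su$ with $s\in S$, $u\in U$, so $fR^nf^{-1}=s(uR^nu^{-1})s^{-1}$. Hence $\langle\langle R^n\rangle\rangle_F$ is the normal closure *in $S$* of the elements $(uRu^{-1})^n$. By (CL), $S$ is free on the $uRu^{-1}$, so $N=S/\langle\langle R^n\rangle\rangle_F$ is the free product of the cyclic groups $uCu^{-1}$ of order $n$.

By the Kurosh theorem, a subgroup of $N$ is a free product of a free group and conjugates of subgroups of the $uCu^{-1}$; if it is torsion-free, only the free group remains. A finite subgroup of $G$ has trivial image in the torsion-free group $Q$, so it lies in $N$; a finite subgroup of a free product is conjugate into a factor. $\square$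

So if $H\le N$, we are done with no further work. At the other extreme, take the obvious candidate $M=B^{(\aleph_0)}$ in Lemma 5. By Lemma 2(i), $M^C=0$. If $H\cap N=1$, then by Lemma 2(ii) $M|_H$ is free. Its rank is $\aleph_0$ if $G$ is countable, so (3) holds. In the first example of Section 2, this is the case that occurs: there $Q=\mathbb Z^2*_{x=w}F(a,b)$ is again an amalgam, so $F(a,b)$ embeds in $Q$.

**Where this stops.** Suppose $1\ne H\cap N\ne H$. Take $z\in H\cap N$ with $z\ne1$. By Lemma 2(i), $z$ acts on $B$ as a scalar $\lambda$, so $z-\lambda$ annihilates $B$. On a non-zero free $\mathbb CH$-module the non-zero element $z-\lambda$ does not act as zero. So $B|_H$ is not free, and the vanishing of $H^2(H;B)$ says nothing about free coefficients. The other obvious candidate, $M=(\mathbb CG)^{(\aleph_0)}$, is free over $\mathbb CH$, but $M^C\neq0$: it contains $1+R+\dots+R^{n-1}$ in each coordinate. Each candidate has one half of (3).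

The intermediate case does occur when free factors are allowed.

**Example.** Let $G=\langle x,y,b;[x,y]^n\rangle=G_1*\langle b\rangle$ with $G_1=\langle x,y;[x,y]^n\rangle$ and $R=[x,y]$. Put $u=R\cdot xRx^{-1}\in N$. Since $x\notin S$, the elements $R$ and $xRx^{-1}$ are conjugate in $N$ into two different factors of the free product of Lemma 6. In the Bass–Serre tree of that free product, edge stabilizers are trivial, so each of $R$, $xRx^{-1}$ fixes exactly one vertex, and these vertices lie in different orbits. A product of two elliptic elements with disjoint fixed sets is hyperbolic, so $u$ has infinite order. Hence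
$$G=G_1*_{\langle u\rangle}H,\qquad H=\langle u\rangle*\langle b\rangle,$$
with $u\in H\cap N$ and $b\notin N$. (Here $H$ is visibly free; the point is that $B$ does not show it.)

**The way past.** Condition (3) concerns $H$ and $C$ only. The group $G$ is assembled from $H$, some other vertex groups, and cyclic edge groups. So give $H$ a free module, give the vertex group containing $R$ the module $B^{(\aleph_0)}$, and glue. To glue, the two modules must agree over each edge group. An edge group is infinite cyclic; if its generator $g$ has $\bar g\ne1$, both modules are free over it by Lemma 2(iii), so they agree. If the edge group lies in $N$, it acts by scalars on $B$ and gluing to a free module is impossible. In the example this is what happens: $\langle u\rangle\le N$, and $R\in G_1$. We must show that, without free factors, edges inside $N$ do not occur next to $R$. The obstruction will be that killing such an edge group would decompose $Q$ as a free product.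

## 5. The quotient $Q$ is freely indecomposable

A group is *freely indecomposable* if it is not a free product of two non-trivial groups. We use Grushko's theorem, residual nilpotence of free groups, and

* **(M)** Magnus: if $\langle\langle r\rangle\rangle_F=\langle\langle s\rangle\rangle_F$, then $r$ is conjugate to $s^{\pm1}$.

**Lemma 7.** Let $X$ be finite, $|X|\ge2$, and suppose $R$ is not conjugate into a proper free factor of $F$. Then $Q$ is non-trivial, freely indecomposable and $Q\not\cong\mathbb Z$.

For instance, $R=[x,y]$ gives $Q=\mathbb Z^2$, while $R=x\in F(x,y)$ violates the hypothesis and gives $\mathbb Z$.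

*Proof.* **Step 1: $Q\ne1$.** $Q_{ab}$ is the quotient of $\mathbb Z^{|X|}$ by one element, so it has rank $\ge|X|-1\ge1$.

**Step 2: $Q\not\cong\mathbb Z$.** If $Q\cong\mathbb Z$, Step 1 gives $|X|=2$. The surjection $F\to Q\cong\mathbb Z$ factors through $\mathbb Z^2\to\mathbb Z$. Some basis of $\mathbb Z^2$ is sent to $(0,1)$. Since $\mathrm{Aut}(F_2)\to GL_2(\mathbb Z)$ is onto, this basis lifts to a basis $x,y$ of $F$ with $x\mapsto0$, $y\mapsto1$. Then $S=\langle\langle x\rangle\rangle_F$. By (M), $R$ is conjugate to $x^{\pm1}$, which lies in the proper free factor $\langle x\rangle$: a contradiction.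

**Step 3: a free decomposition of $Q$ lifts to $F$.** Suppose $Q=Q_1*Q_2$ with both $Q_i\ne1$. By Grushko, $F=F_1*F_2$ such that $F\to Q$ maps $F_i$ onto $Q_i$. Then $F_i\ne1$. Let $S_i$ be the kernel of $F_i\to Q_i$. Since $F/\langle\langle S_1\cup S_2\rangle\rangle_F=Q_1*Q_2$, we have $S=\langle\langle S_1\cup S_2\rangle\rangle_F$.

**Step 4: one of the $S_i$ is trivial.** Put $A_i=S_i/[F_i,S_i]$. The inclusions induce a map $A_1\oplus A_2\to S/[F,S]$. It is onto, since $S$ is generated by $F$-conjugates of elements of $S_1\cup S_2$ and conjugation is trivial modulo $[F,S]$. The projection $F\to F_i$ killing the other factor maps $S$ into $S_i$ and $[F,S]$ into $[F_i,S_i]$. The two projections together induce a left inverse $S/[F,S]\to A_1\oplus A_2$. So $A_1\oplus A_2\cong S/[F,S]\cong\mathbb Z$ by Lemma 1. As $\mathbb Z$ is not a direct sum of two non-zero groups, one summand vanishes, say $A_2=0$, i.e. $S_2=[F_2,S_2]$. If $S_2\le\gamma_k(F_2)$, then $S_2=[F_2,S_2]\le\gamma_{k+1}(F_2)$. By induction $S_2\le\bigcap_k\gamma_k(F_2)=1$.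

**Step 5: contradiction.** Now $S=\langle\langle S_1\rangle\rangle_F$. Let $\rho:F\to F_1$ kill $F_2$, and let $R_1=\rho(R)$. Then $\rho(S)=S_1$. Since $\rho$ is onto and $S=\langle\langle R\rangle\rangle_F$, also $\rho(S)=\langle\langle R_1\rangle\rangle_{F_1}$. Hence $S_1=\langle\langle R_1\rangle\rangle_{F_1}$ and $S=\langle\langle R_1\rangle\rangle_F$. By (M), $R$ is conjugate to $R_1^{\pm1}\in F_1$, a proper free factor because $F_2\ne1$: a contradiction. $\square$

**The hypotheses of Theorem A give those of Lemma 7.** If $F=F_1*F_2$ with $F_2\ne1$ and $R$ is conjugate to $R_1\in F_1$, then $G\cong F_1/\langle\langle R_1^n\rangle\rangle*F_2$ has the free group $F_2$ as a free factor. So, if $G$ has no such factor, $R$ is not conjugate into a proper free factor. In particular every letter of $X$ occurs in $R$ (a missing letter would generate an $F_2$), so $X$ is finite.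

**From here to the end of Section 7 we assume only the hypotheses of Lemma 7.** In particular $G$ is finitely generated, hence countable.

## 6. Edge groups inside $N$ stay away from the relator

Let $T,h,H$ be as in Theorem A. By Lemma 6 we may assume $H\not\le N$. Replace $T$ by the tree $T^*$ of Lemma 4; all its edge stabilizers are infinite cyclic. Since $G$ has torsion, $H\ne G$, so $T^*$ is not a single vertex.

**The star presentation.** The quotient $G\backslash T^*$ has the vertex $\bar h$, the image of $h$, and further vertices $w_j$ ($j\in J$); every edge joins $\bar h$ to some $w_j$. Let $E_j$ be the set of edges from $\bar h$ to $w_j$. It is non-empty since the quotient is connected. Choose $e_j\in E_j$; the $e_j$ form a maximal tree. Lift $e_j$ to an edge at $h$, let $\tilde w_j$ be its other endpoint, and let $W_j=G_{\tilde w_j}$. For $e\in E_j$ choose a lift $\tilde e$ at $h$, equal to the chosen one if $e=e_j$. Its other endpoint is $t_e^{-1}\tilde w_j$ for some $t_e\in G$, with $t_{e_j}=1$. Let $A_e\le H$ be the stabilizer of $\tilde e$, so $t_eA_et_e^{-1}\le W_j$. By Bass–Serre theory, $G$ is generated by $H$, the $W_j$ and the $t_e$, subject to the relations of $H$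 and of the $W_j$ and
$$t_e\,a\,t_e^{-1}=a'\quad(a\in A_e),\qquad t_{e_j}=1, \tag{5}$$
where $a'\in W_j$ is the element equal to $t_eat_e^{-1}$ in $G$.

**Definition.** The edge $e$ is **bad** if $A_e\le N$, and **good** otherwise.

If $e$ is good, a generator of $A_e$ has non-trivial image in the torsion-free group $Q$. So $A_e$ and its conjugate $t_eA_et_e^{-1}$ embed in $Q$. In the first example of Section 2 the edge group $\langle x\rangle$ is good; in the example of Section 4 the edge group $\langle u\rangle$ is bad.

**Step 1: if $e\in E_j$ is bad, then $E_j=\{e\}$ and $W_j\le N$.** The purpose is to show that bad edges lead only to dead ends. Collapse all edges of $T^*$ not in the orbit of $\tilde e$. This gives a splitting of $G$ with one edge, with edge group $A_e$. Since $R$ has finite order, some conjugate $R'$ of $R$ lies in a vertex group of it. As $A_e\le N=\langle\langle R'\rangle\rangle_G$, killing $A_e$ along with $R'$ changes nothing: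
$$Q=G/\langle\langle R'\rangle\rangle_G=G/\langle\langle R',A_e\rangle\rangle_G .$$

*HNN case.* Let $P\ni R'$ be the base, $A_e\le P$, and $t$ the stable letter, conjugating $A_e$ to $tA_et^{-1}\le P$. Killing $R'$ and $A_e$ makes the stable-letter relations say $tA_et^{-1}=1$. So
$$Q=\big(P/\langle\langle R',A_e,tA_et^{-1}\rangle\rangle\big)*\langle t\rangle .$$
By Lemma 7, $Q$ is freely indecomposable, so the first factor is trivial and $Q\cong\mathbb Z$. This contradicts Lemma 7.

*Amalgam case.* Let $G=P*_{A_e}P'$, where $P$ comes from the side of $\bar h$, so $H\le P$. Killing $A_e$ separates the two sides, and $R'$ is a relation on one of them. So $Q=\bar P*\bar P'$, where $\bar P,\bar P'$ are the images of $P,P'$ in $Q$. Since $H\not\le N$, $\bar P\ne1$. By free indecomposability $\bar P'=1$, i.e. $P'\le N$. As we are in the amalgam case, removing $e$ disconnects $G\backslash T^*$. Another edge in $E_j$ would still join $\bar h$ to $w_j$, so $E_j=\{e\}$. Every edge at $w_j$ lies in $E_j$, so the component of $w_j$ after removing $e$ is $w_j$ alone, and $P'=W_j$. Hence $W_j\le N$.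

(In the example of Section 4 the conclusion $W_j\le N$ fails for $W_j=G_1$, and there $Q=\mathbb Z^2*\mathbb Z$ is indeed decomposable.)

**Step 2: if $E_j=\{e\}$ with $e$ bad, then no conjugate of $R$ lies in $W_j$.** Write $W=W_j$, so $W\le N$ by Step 1, and $A_e=\langle z\rangle\cong\mathbb Z$. Here $e=e_j$, $t_e=1$, and $G=P*_{\langle z\rangle}W$. Suppose a conjugate $R'$ of $R$ lies in $W$. Put $C'=\langle R'\rangle$ and $L=\langle\langle C'\rangle\rangle_W$.

*Every finite subgroup of $W$ is $W$-conjugate into $C'$.* Let $D\ne1$ be a finite subgroup of $W$. By Lemma 6, $D=kD_0k^{-1}$ with $D_0\le C'$ and $k\in G$. In the Bass–Serre tree of $P*_{\langle z\rangle}W$ let $w$ be the vertex with stabilizer $W$. Then $D_0\le W$ fixes $w$. Since $D=kD_0k^{-1}$ fixes $w$, $D_0$ fixes $k^{-1}w$. If $k^{-1}w\ne w$, then $D_0\neq1$ would fix an edge, but edge stabilizers are torsion-free. So $k^{-1}w=w$ and $k\in W$.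

*Structure of $W/L$.* By Kurosh applied to $W\le N$ (Lemma 6), $W=F_0*({*}_iD_i)$ with $F_0$ free and each $D_i$ finite and non-trivial. All $D_i$ are $W$-conjugate into $C'$, so $D_i\le L$. Conversely the finite group $C'\ne1$ is $W$-conjugate into a factor, necessarily some $D_i$. So $L$ is the normal closure of all the $D_i$, and $W/L\cong F_0$.

*$F_0$ embeds in $Q$.* The group $Q=G/\langle\langle C'\rangle\rangle_G$ is the pushout of $P\hookleftarrow\langle z\rangle\to W/L\cong F_0$. If the image of $z$ in $F_0$ is non-trivial, it has infinite order, since $F_0$ is free, and $Q=P*_{\mathbb Z}F_0$. If it is trivial, $Q=(P/\langle\langle z\rangle\rangle)*F_0$. In both cases $F_0=W/L$ embeds in $Q$, and its image is the image of $W$. But $W\le N$ has trivial image. So $F_0=1$.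

*Contradiction.* Now $W={*}_iD_i$. Say $C'$ is $W$-conjugate into $D_1$. Every $D_i$ is $W$-conjugate into $C'$, hence into $D_1$. In a free product, a non-trivial subgroup of one factor is not conjugate into a different factor. So $D_1$ is the only factor, and $W=D_1$ is finite. But $z\in W$ has infinite order: a contradiction.

**Step 3: the relator sits next to good edges only.** The finite group $C$ fixes a vertex of $T^*$, and this vertex is not in $Gh$, because $H$ is torsion-free and $C\ne1$. So a conjugate $R'$ of $R$ lies in some $W_{j_0}$. If $E_{j_0}$ contained a bad edge, it would consist of this edge alone by Step 1, and Step 2 would exclude $R'\in W_{j_0}$. So **all edges in $E_{j_0}$ are good.**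

## 7. Gluing a free module to the twisted one

We keep the situation of Section 6 and construct $M$ with (3).

**Step 1: choose a module for each vertex group.** Put $M_h=(\mathbb CH)^{(\aleph_0)}$. For $j\in J$ put

* $M_j=B^{(\aleph_0)}|_{W_j}$ if all edges of $E_j$ are good;
* $M_j=(\mathbb CW_j)^{(\aleph_0)}$ otherwise (then $E_j$ is a single bad edge, by Step 1 of Section 6).

**Step 2: match the modules along each edge.** Let $e\in E_j$. Restricted to $A_e$, the module $M_h$ is free of rank $\aleph_0$, because $H$ is countable. Restricted to $t_eA_et_e^{-1}$, the module $M_j$ is also free of rank $\aleph_0$. In the first case $e$ is good, so a generator of $t_eA_et_e^{-1}$ has non-trivial image in $Q$. Lemma 2(iii) then says $B$ is free over this group, of countable rank since $Q$ is countable. In the second case the statement is clear, since $W_j$ is countable. The map $a\mapsto t_eat_e^{-1}$ identifies the two cyclic groups, and free modules of equal rank are isomorphic. So there is a $\mathbb C$-linear isomorphism $\varphi_e:M_h\to M_j$ with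
$$\varphi_e(am)=(t_eat_e^{-1})\,\varphi_e(m)\qquad(a\in A_e,\ m\in M_h). \tag{6}$$

**Step 3: let $G$ act on one vector space.** Let $M=M_h$ as a vector space, and let the generators act as follows:

* $H$ acts as given on $M_h$;
* $w\in W_j$ acts by $\varphi_{e_j}^{-1}\,w\,\varphi_{e_j}$;
* $t_e$ ($e\in E_j$) acts by $\varphi_{e_j}^{-1}\varphi_e$.

We check the defining relations. Those of $H$ and of $W_j$ hold, since these groups act (the latter by transport of structure). The element $t_{e_j}$ acts as the identity. For $a\in A_e$, $e\in E_j$, equation (6) says that $\varphi_ea\varphi_e^{-1}$ is the action of $a'=t_eat_e^{-1}\in W_j$ on $M_j$. So $t_eat_e^{-1}$ acts as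
$$(\varphi_{e_j}^{-1}\varphi_e)\,a\,(\varphi_e^{-1}\varphi_{e_j})=\varphi_{e_j}^{-1}\,a'\,\varphi_{e_j},$$
which is the action of $a'$. All relations in (5) hold, so $M$ is a $\mathbb CG$-module, with $M|_H=(\mathbb CH)^{(\aleph_0)}$ and $M|_{W_j}\cong M_j$ via $\varphi_{e_j}$.

**Step 4: $M^C=0$.** By Step 3 of Section 6, all edges of $E_{j_0}$ are good, so $M|_{W_{j_0}}\cong B^{(\aleph_0)}|_{W_{j_0}}$. By Lemma 2(i), $R'\in W_{j_0}$ acts on it as the scalar $\zeta$. A conjugate of a scalar operator is the same scalar, so $R$ acts on $M$ as $\zeta\ne1$, and $M^C=0$.

**Step 5: conclusion.** The module $M$ satisfies (3), so $H$ is free by Lemma 5. This proves Theorem A, and with it the Corollary. $\blacksquare$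

**Remark (a second choice of $M$).** Once Step 3 of Section 6 is known, one can see after the fact that $H\cap N=1$, so that $M=B^{(\aleph_0)}$ would also do. Let $V=W_{j_0}/\langle\langle R'\rangle\rangle_{W_{j_0}}$. Adding the relation $R'=1$ to the presentation (5) replaces $W_{j_0}$ by $V$ and leaves everything else alone; the resulting group is $Q$. For $e\in E_{j_0}$ the group $t_eA_et_e^{-1}$ embeds in $Q$. The map $W_{j_0}\to Q$ factors through $V$, so $t_eA_et_e^{-1}$ embeds in $V$. Thus $Q$ is the fundamental group of a genuine graph of groups having $H$ as a vertex group. Vertex groups embed, so $H\to Q$ is injective. The gluing above does not need this observation.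

## 8. Allowing free factors: proof of Theorem B

We use two standard facts. If a group $K$ acts on a tree with trivial edge stabilizers, then $K$ is the free product of vertex stabilizers, one for each orbit of vertices, and a free group, the fundamental group of the quotient graph. And a one-ended finitely generated group is not a free product of two non-trivial groups.

**Step 1: split off a free group.** Only finitely many letters occur in $R$. Among all decompositions $F=F(X_1)*F'$ with $X_1$ finite and $R$ conjugate to some $R_1\in F(X_1)$, choose one with $|X_1|$ minimal; we may take $R_1$ cyclically reduced. Then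
$$G=G_1*F',\qquad G_1=\langle X_1;R_1^n\rangle .$$
By minimality $R_1$ is not conjugate into a proper free factor of $F(X_1)$. Also $X_1\neq\emptyset$, and $R_1$ is not a proper power.

**Step 2: reduce to subgroups of $G_1$.** By Kurosh, $H$ is a free product of a free group and groups $H\cap gG_1g^{-1}$ (intersections with conjugates of $F'$ are free). So it suffices to prove that each $\Sigma=g^{-1}Hg\cap G_1$ is free. This is the $G_1$-stabilizer of the vertex $h'=g^{-1}h$. Replace the tree by $T^*$ as in Lemma 4, so that every edge is incident to a vertex of $Gh$ and $h'$ keeps its stabilizer. Every edge stabilizer is then cyclic and contained in a conjugate of $H$, so it is trivial or infinite cyclic. The same holds for its intersection with $G_1$.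

**Step 3: the case $|X_1|=1$.** Then $R_1$ is a generator of $F(X_1)\cong\mathbb Z$ or its inverse, as it is not a proper power. So $G_1$ is finite of order $n$, and the torsion-free group $\Sigma$ is trivial.

**Step 4: if $|X_1|\ge2$, then $G_1$ is one-ended.** Let $Q_1=\langle X_1;R_1\rangle$. By Lemma 7, $Q_1$ is non-trivial, freely indecomposable and not $\mathbb Z$. Suppose $G_1=A*\Lambda$ with $\Lambda\ne1$ free. The element $R_1$ has finite order and $\Lambda$ is torsion-free, so a conjugate $R'$ of $R_1$ lies in $A$. Then $Q_1=(A/\langle\langle R'\rangle\rangle)*\Lambda$. As $\Lambda\ne1$, indecomposability gives $Q_1=\Lambda$, and an indecomposable non-trivial free group is $\mathbb Z$: a contradiction. So $G_1$ has no non-trivial free group as a free factor. By the equivalence recalled in Section 2 it is one-ended.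

**Step 5: remove the edges with trivial stabilizer.** Let $|X_1|\ge2$. Collapse in $T^*$ all edges with infinite $G_1$-stabilizer. The result is a $G_1$-tree $\bar T$ whose edges have trivial $G_1$-stabilizers. By the first standard fact, $G_1$ is a free product of vertex stabilizers of $\bar T$ and a free group. The free group is trivial by Step 4, and since $G_1$ is one-ended and non-trivial, exactly one of the vertex stabilizers in the product is non-trivial and it equals $G_1$. So $G_1$ fixes a vertex $\bar v$ of $\bar T$. Let $T_0\subset T^*$ be the preimage of $\bar v$: a $G_1$-invariant subtree, all of whose edges have infinite cyclic $G_1$-stabilizers.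

* If $h'\notin T_0$, then $\Sigma$ fixes $\bar v$ and the image of $h'$ in $\bar T$, two distinct vertices. So it fixes an edge of $\bar T$, and $\Sigma=1$.
* If $h'\in T_0$, then $h'$ is a vertex of the $G_1$-tree $T_0$ with torsion-free stabilizer $\Sigma$, and its incident edges in $T_0$ have infinite cyclic stabilizers. By Step 4, Theorem A applies to $G_1$ acting on $T_0$, and $\Sigma$ is free.

So $H$ is free.

**Step 6: the two consequences.** In a splitting with virtually cyclic edge groups, the edge groups incident to a torsion-free vertex group are torsion-free and virtually cyclic, hence cyclic. So the vertex group is free.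

Let $G=A*_{\mathbb Z}B$. The finite group $C$ is elliptic, so some conjugate $C'$ of $C$ lies in $A$ or in $B$; say $C'\le A$. Suppose $D\ne1$ is a finite subgroup of $B$. By Lemma 6, which holds for arbitrary $X$, $gDg^{-1}\le C'\le A$ for some $g\in G$. So in the Bass–Serre tree $D$ fixes a vertex of type $A$ and also the vertex with stabilizer $B$. These are different, so $D$ fixes an edge; but edge stabilizers are torsion-free, a contradiction. So $B$ is torsion-free. The edges at its vertex have infinite cyclic stabilizers, and $B$ is free. $\blacksquare$

## 9. A surface group shows that $n>1$ is needed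

Consider the genus-2 surface group $\Sigma_2=\langle h,y_1,y_2,y_3;[h,y_1][y_2,y_3]\rangle$ and
$$G_0=\langle s,y_1,y_2,y_3;\,[s^2,y_1][y_2,y_3]\rangle=\Sigma_2*_{h=s^2}\langle s\rangle .$$
The amalgam is genuine: $h$ has infinite order already in $(\Sigma_2)_{ab}=\mathbb Z^4$. We check what is needed.

* $G_0$ is torsion-free, being an amalgam of torsion-free groups. So its relator is not a proper power: by Karrass–Magnus–Solitar, a proper power would produce torsion.
* $G_0$ is freely indecomposable. Let $G_0$ act on a tree with trivial edge stabilizers. The group $\Sigma_2$ is one-ended, so it is not a non-trivial free product and is not $\mathbb Z$. As in Step 5 of Section 8, it fixes a vertex $v$, and only one, since otherwise it would fix an edge. The element $h=s^2\ne1$ of $\Sigma_2$ fixes $v$ and, again because edge stabilizers are trivial, no other vertex. Since $s$ commutes with $s^2$, it preserves the fixed set $\{v\}$ of $s^2$. So $s$ fixes $v$, and $G_0=\langle\Sigma_2,s\rangle$ fixes $v$. Hence $G_0$ is not a non-trivial free product. As $G_0$ is not free either (it contains $\Sigma_2$), it has no non-trivial free group as a free factor.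
* $\Sigma_2$ is a torsion-free vertex group in a splitting of $G_0$ over $\mathbb Z$, and it is not free, since $H_2(\Sigma_2;\mathbb Z)=\mathbb Z$.

So the statements of Theorems A and B, on torsion-free vertex groups with cyclic incident edge groups, fail for $n=1$. This concerns general cyclic splittings; no claim is made here about the JSJ-decomposition of $G_0$. In the proof, $n>1$ enters through $\zeta\ne1$, which gives $M^C=0$ and thereby $H^2(G;M)=0$, and through $C\ne1$, which keeps $C$ out of the conjugates of $H$ in Step 3 of Section 6.
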